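\title{O-minimal structures are intrinsically stably embedded}

\begin{abstract}
A complete theory $T$ is intrinsically stably embedded if its own sorts are stably embedded in every reduct of $T^{eq}$. We prove that the theory of every o-minimal structure, densely ordered or not, has this property. The reduct may have forgotten the order; the proof recovers enough of it from the inclusion relation between sets of parameters, and combines this with a choice of parameters of minimal dimension. We also show that an expansion of an ordered field with this property is definably complete, so that a weakly o-minimal expansion of an ordered field has the property exactly when it is o-minimal.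
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $T$ be a complete first-order theory in a language $\mathcal L$ with set of sorts $\mathcal S$; if $T$ is one-sorted, $\mathcal S$ consists of its single \emph{home sort}. A set is \emph{$0$-definable} if it is defined by a formula without parameters. The theory $T^{eq}$ is obtained from $T$ by adding, for every $0$-definable equivalence relation $\varepsilon$ on a finite product of sorts of $T$, a new sort whose elements are the $\varepsilon$-classes, together with the quotient map onto it. Every model $M$ of $T$ expands uniquely to a model $M^{eq}$ of $T^{eq}$, and the elements of the new sorts are called \emph{imaginaries}. A \emph{reduct of $T^{eq}$} is a theory $T'$ obtained by keeping some of the sorts of $T^{eq}$, among them the sorts $\mathcal S$, and some of the $0$-definable relations and functions of $T^{eq}$ on those sorts. For $M\models T$ the corresponding reduct $M'$ of $M^{eq}$ is a model of $T'$.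

\begin{definition}\label{def:se}
A set of sorts $\mathcal S$ of a multi-sorted theory $T'$ is \emph{stably embedded} in $T'$ if, in every model $N$ of $T'$, every relation on the sorts $\mathcal S$ that is definable with parameters from $N$ is definable with parameters from $\mathcal S(N)$.
\end{definition}

\begin{definition}\label{def:istem}
A theory $T$ with sorts $\mathcal S$ is \emph{intrinsically stably embedded}, or \emph{istem}, if $\mathcal S$ is stably embedded in every reduct of $T^{eq}$. A structure is istem if its complete theory is.
\end{definition}

In $T^{eq}$ itself there is nothing to prove: an imaginary parameter $e$ is the image $\pi(a)$ of a tuple $a$ from $\mathcal S$ under a quotient map, and $\phi(x,\pi(a))$ defines the same set as $\phi(x,e)$. In a reduct the map $\pi$ may be gone. The typical case keeps the home sort $M$, one further sort $E$ and one relation $R\subseteq M^n\times E$. What remains is a family of sets $X_e=\{x: R(x,e)\}$ indexed by abstract labels $e$, and the question is whether each $X_e$ can be defined from the incidence relation $R$ alone, with points of $M$ as the only parameters.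

Every stable theory is istem, because stability passes from $T$ to $T^{eq}$ and to all its reducts, and the theory of dense linear orders without endpoints is istem. The next example shows what can happen in the presence of an order. In both parts $E$ is the quotient of the home sort by equality, a second copy of $\mathbb Q$ that the reduct does not identify with the first.

\begin{example}\label{ex:cuts}
(i) Let $M=(\mathbb Q,<)$ and let $R(x,e)$ hold if $x<e$. The reduct $(\mathbb Q,E;R)$ does not have the order as a symbol, but it recovers it: the sets $E(x)=\{e\in E: R(x,e)\}$ satisfy $E(x')\subsetneq E(x)$ if and only if $x<x'$. If $m\in\mathbb Q$ is the number whose copy is $e$, then $X_e=\{x: E(m)\subsetneq E(x)\}$ is defined in the reduct with the parameter $m$.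

(ii) Let $M=(\mathbb Q,<,+,C)$ with $C=\{x\in\mathbb Q:x<\sqrt2\}$, and let $R(x,e)$ hold if $x-e\in C$. The map $e\mapsto e+\sqrt2$ identifies $E$ with $\mathbb Q+\sqrt2$ and $R$ with the order relation between $\mathbb Q$ and $\mathbb Q+\sqrt2$, two disjoint countable dense subsets of $\mathbb R$. Given a finite set $s\subseteq\mathbb Q$, choose rationals $\alpha<\sqrt2<\beta$ with $s\cap[\alpha,\beta]=\emptyset$. A back-and-forth construction gives an order automorphism of $\mathbb Q\cup(\mathbb Q+\sqrt2)$ that preserves both sets, fixes $s$ pointwise and sends $\alpha$ to $\beta$. It is an automorphism of $(\mathbb Q,E;R)$ that moves $C=X_0$. So $X_0$ is not definable in the reduct with parameters from $\mathbb Q$, and $M$ is not istem.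
\end{example}

The two reducts have the same shape, and both recover the order of $\mathbb Q$. They differ in one respect: in (i) the set $X_e$ has an endpoint in the home sort, which can serve as the parameter, and in (ii) it has none. One is led to guess that ordered structures whose definable sets are bounded by endpoints are istem.

\begin{definition}\label{def:omin}
A structure $M=(M,<,\dots)$, where $<$ is a linear order on $M$, is \emph{o-minimal} if every subset of $M$ definable with parameters from $M$ is a finite union of points and open intervals with endpoints in $M\cup\{-\infty,+\infty\}$.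
\end{definition}

Following the convention of Pillay and Steinhorn, the order is not required to be dense, so an open interval may be finite or empty. The problem, which comes from Benedikt and Hrushovski \cite{BH}, is to decide the conjecture that every o-minimal structure is istem. We prove the conjecture.

\begin{theorem}\label{thm:A}
If $M$ is o-minimal, then $\mathrm{Th}(M)$ is istem.
\end{theorem}

Over an ordered field the existence of endpoints is also necessary. An ordered structure $M$ is \emph{definably complete} if every nonempty subset of $M$ that is bounded above and definable with parameters has a supremum in $M$, and \emph{weakly o-minimal} if every subset of $M$ definable with parameters is a finite union of convex sets.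

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] If $M$ expands an ordered field and $\mathrm{Th}(M)$ is istem, then $M$ is definably complete.
\item[(2)] Let $M$ be a weakly o-minimal expansion of an ordered field. Then $\mathrm{Th}(M)$ is istem if and only if $M$ is o-minimal.
\end{enumerate}
\end{theorem}

Beyond textbook facts on saturated models, the proof of Theorem~\ref{thm:A} uses one external result.

\begin{theorem}[Pillay and Steinhorn \cite{PS}; for dense orders Knight, Pillay and Steinhorn \cite{KPS}]\label{thm:PS}
If $M$ is o-minimal, then every structure elementarily equivalent to $M$ is o-minimal.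
\end{theorem}

Section~\ref{sec:idea} works out families of half-lines and of half-open intervals and explains the plan. Section~\ref{sec:tools} collects what is needed about o-minimal theories, with proofs that do not use density. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:A} to a finiteness statement, which is proved by induction in Sections~\ref{sec:line}--\ref{sec:end}. Section~\ref{sec:fields} proves Theorem~\ref{thm:B}, which is not used for Theorem~\ref{thm:A}.

\section{Half-lines and half-open intervals}\label{sec:idea}

Let $M$ be o-minimal and let $M'$ be a reduct of $M^{eq}$. Two notions of definability are in play throughout the paper. \emph{Definable} means definable in $M^{eq}$ with parameters. A subset of a product of sorts of $M'$ is \emph{visible} if it is definable in $M'$ with parameters from the home sort $M$. Visible sets are definable. We have to show that every subset of $M^n$ defined in $M'$ with arbitrary parameters is visible.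

O-minimality provides endpoints in the following form. For subsets of a linear order, $C_1<C_2$ means that every element of $C_1$ is smaller than every element of $C_2$.

\begin{lemma}\label{lem:cut}
Let $C_1,C_2\subseteq M$ be nonempty and definable, with $C_1<C_2$ and $C_1\cup C_2$ convex. Then $C_1$ has a maximum or $C_2$ has a minimum.
\end{lemma}

\begin{proof}
Suppose that $C_1$ has no maximum. It is a finite union of points and nonempty open intervals, and one of these is cofinal in $C_1$. A cofinal point would be a maximum, so it is an interval $(u,v)$. Let $r\in C_2$. Then $r$ is larger than an element of $(u,v)$ and is not in $(u,v)$, so $v\le r$; in particular $v\in M$. By cofinality $v$ is larger than every element of $C_1$. By convexity $v\in C_1\cup C_2$, so $v\in C_2$, and $v=\min C_2$.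
\end{proof}

Now let $\phi(x,y)$ be a formula of $M'$ without parameters, with $x$ a variable of the home sort and $y$ ranging over a product $E$ of sorts, and put $X_y=\phi(M,y)$. For a visible set $W\subseteq E$ and $z\in M$ let
\[
W(z)=\{y\in W: z\in X_y\}.
\]
The relation $W(z)\subseteq W(z')$ is visible. It is the substitute for the order that the reduct offers, and for half-lines it is all that is needed.

\begin{proposition}\label{prop:half}
If every $X_y$, $y\in E$, is a final segment of $M$, then every $X_e$ is visible.
\end{proposition}

\begin{proof}
Since the $X_y$ are final segments, $z\le z'$ implies $E(z)\subseteq E(z')$. Let $X_e\ne\emptyset,M$. By Lemma~\ref{lem:cut}, $X_e$ has a minimum $s$ or $M\setminus X_e$ has a maximum $g$. In the first case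
\[
X_e=\{z: E(s)\subseteq E(z)\},
\]
because $z\in X_e$ gives $s\le z$, and conversely $e\in E(s)\subseteq E(z)$ gives $z\in X_e$. In the second case
\[
M\setminus X_e=\{z: E(z)\subseteq E(g)\},
\]
because $z\notin X_e$ gives $z\le g$, and conversely $E(z)\subseteq E(g)\not\ni e$ gives $z\notin X_e$.
\end{proof}

In Example~\ref{ex:cuts}(ii) it is Lemma~\ref{lem:cut} that fails. The proof shows two tests. A point $s\in X_e$ certifies that all $z$ with $E(z)\supseteq E(s)$ are inside $X_e$, and a point $g\notin X_e$ certifies that all $z$ with $E(z)\subseteq E(g)$ are outside. With two endpoints of different kinds, neither test alone describes $X_e$.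

\begin{example}\label{ex:free}
Let $M=(\mathbb Q,<)$, let $E$ be a copy of $\mathbb Q^2$ and let $X_y=[y_1,y_2)$. Fix $e$ with $e_1<e_2$. Here $E(z)\not\subseteq E(z')$ for $z\ne z'$, so we first localize. Choose $b_0<e_1<b_1<e_2<b_2$ and let
\[
U=\{y: b_0\notin X_y,\ b_1\in X_y,\ b_2\notin X_y\}=\{y: b_0<y_1\le b_1<y_2\le b_2\},
\]
a visible set containing $e$. Then $U(z)=\{y\in U:y_1\le z\}$ increases on $[b_0,b_1]$, $U(z)=\{y\in U: z<y_2\}$ decreases on $[b_1,b_2]$, and $U(z)=\emptyset$ elsewhere. The point $e_1$ certifies that $[e_1,b_1]$ is inside $X_e$, and $e_2$ certifies that $[e_2,b_2]$ and all points beyond $[b_0,b_2]$ are outside. The intervals $(b_0,e_1)$ and $(b_1,e_2)$ remain to be told apart, and the reduct has no symbol for the interval $[b_0,b_1]$ that would do it.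

We therefore change the goal: instead of defining $X_e$, we define a set of parameters $y$ for which $X_y$ has the same left endpoint as $X_e$. Pick $u\in(b_0,e_1)$ and let
\[
R=\{z: U(u)\subseteq U(z)\subsetneq U(e_1)\}.
\]
For $z\in[b_0,b_1]$ the condition reads $u\le z<e_1$. For $z\in(b_1,b_2]$ it fails, since $(u,z)\in U(u)\setminus U(z)$, and beyond $[b_0,b_2]$ it fails since $U(u)\neq\emptyset$. So $R=[u,e_1)$, and the visible set
\[
V=\{y\in U: e_1\in X_y,\ R\cap X_y=\emptyset\}
\]
equals $\{y\in U:y_1=e_1\}$.
\end{example}

\begin{example}\label{ex:fixed}
Let $M=(\mathbb Q,<,0)$, let $E$ be a copy of $\mathbb Q$ and let $X_y=[0,y)$. Take $b_0=-1$, $b_1=1$, $b_2=2$ and $1<e<2$, and define $U$ as before, so $U=(1,2]$. Now $U(z)=U$ for $0\le z\le1$, $U(z)=(z,2]$ for $1\le z\le 2$, and $U(z)=\emptyset$ otherwise. For $u<0$ the set $R=\{z:U(u)\subseteq U(z)\subsetneq U(0)\}$ is $\mathbb Q\setminus[0,1]$. It meets $X_e$ in $(1,e)$, so the set $V$ built as above does not contain $e$. The method breaks down because the left endpoint stands still while the right endpoint runs through an infinite set; and here the left endpoint is $0$-definable in $M$.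
\end{example}

These two examples describe the general situation. The central Lemma~\ref{lem:endpoint} says that for each endpoint of $X_e$ one of two things holds: (a) the endpoint is constant on a visible set of parameters containing $e$, or (b) the endpoint is definable in $M^{eq}$ over the data fixed in advance. The two kinds of information concern different structures, and two devices connect them.

\emph{From (a) to (b): dimension.} We move $e$, without changing its type in $M'$, into a visible set $D$ of the least possible dimension. A visible subset of $D$ that contains a realization of this type has full dimension, and a value that a definable map takes on a set of full dimension is definable over the parameters of the map (Lemma~\ref{lem:fiber}). In Example~\ref{ex:free} the set $V$ has dimension $1$ in a two-dimensional $E$; inside $D$ no such drop is possible.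

\emph{From (b) to visibility: finiteness.} If $X_y$ is definable over a fixed small set for all realizations $y$ of a type of $M'$, then by compactness the sets $X_y$ form a finite family as $y$ ranges over a visible set. Finitely many sets are separated by finitely many points of $M$, so each of them is visible.

For $X_y\subseteq M^n$ we argue by induction on the number of coordinates. The inductive hypothesis will say that the slices of the sets $X_y$ over a point $t\in M$ take boundedly many values. Then $X_y$ is a section of a finite-to-one map $Z\to M$, the set $Z$ can be ordered like finitely many copies of $M$, and the one-dimensional argument runs in $Z$.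

\section{Imaginaries and dimension in o-minimal theories}\label{sec:tools}

\subsection{Conventions}

Theorem~\ref{thm:A} is a statement about the theory $T=\mathrm{Th}(M)$. Fix a cardinal $\kappa>|\mathcal L|+\aleph_0$, and call a set \emph{small} if it has size less than $\kappa$. By Theorem~\ref{thm:PS} we may replace $M$ by any model of $T$, and from here to the end of Section~\ref{sec:end} we assume that $M$ is \emph{$\kappa$-saturated} and \emph{strongly $\kappa$-homogeneous}. Both properties pass to $M^{eq}$. The first says that every finitely satisfiable set of formulas in fewer than $\kappa$ variables, with parameters from a small set, is realized; it passes to every reduct. The second says that two finite tuples with the same type over a small set $A$ are conjugate under the group $\mathrm{Aut}(M/A)$ of automorphisms of $M^{eq}$ that fix $A$ pointwise.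

The letter $A$ denotes a small subset of $M^{eq}$. An element $b\in M^{eq}$ is in $\mathrm{dcl}(A)$ if $\{b\}$ is $A$-definable, and in $\mathrm{acl}(A)$ if it lies in a finite $A$-definable set; both sets are small. If $b\in\mathrm{dcl}(Aa)$, then $b=f(a)$ for an $A$-definable partial function $f$. We use three standard facts.
\begin{enumerate}
\item[(S1)] A definable set invariant under $\mathrm{Aut}(M/A)$ is $A$-definable, and an element with a finite $\mathrm{Aut}(M/A)$-orbit is in $\mathrm{acl}(A)$.
\item[(S2)] Let $E$ be a finite product of sorts of $M^{eq}$ and $\pi:M^N\to E$ the product of the quotient maps. If $\approx$ is a $0$-definable equivalence relation on $E$, then $E/{\approx}$ is a sort of $M^{eq}$, namely the quotient of $M^N$ by the pullback of $\approx$ along $\pi$, and the map $E\to E/{\approx}$ is $0$-definable.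
\item[(S3)] (\emph{Codes}.) Let $(Y_t)_{t\in D}$ be an $A$-definable family, defined by a formula with parameters $\bar a$ from $A$. Let $\ulcorner Y_t\urcorner$ be the class of $(t,\bar a)$ modulo the relation ``defines the same set''. Then $t\mapsto\ulcorner Y_t\urcorner$ is an $A$-definable map into a sort of $M^{eq}$, and $\ulcorner Y_t\urcorner=\ulcorner Y_{t'}\urcorner$ if and only if $Y_t=Y_{t'}$. An automorphism over a small $B\supseteq A$ fixes $\ulcorner Y_t\urcorner$ if and only if it maps $Y_t$ to itself, so by (S1) the set $Y_t$ is $B$-definable if and only if $\ulcorner Y_t\urcorner\in\mathrm{dcl}(B)$.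
\end{enumerate}
A definable set $B\subseteq M$ has finitely many maximal convex subsets, its \emph{components}. They are linearly ordered, so each is definable over any set of parameters over which $B$ is defined.

\subsection{Convex equivalence relations}

The following lemma is the finiteness principle behind alternative (b) and behind the exchange property. It depends on endpoints: in the lexicographic order on $\mathbb Q^2$ the relation ``same first coordinate'' has infinitely many infinite convex classes, and these have no infima.

\begin{lemma}\label{lem:convex}
A definable equivalence relation on $M$ with convex classes has only finitely many infinite classes.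
\end{lemma}

\begin{proof}
First, a class $C$ that is not an initial segment of $M$ has an infimum in $M$. Indeed, by convexity $C_1=\{x:x<C\}$ is nonempty; apply Lemma~\ref{lem:cut} to $C_1$ and $C_2=M\setminus C_1=\{x:x\ge c\text{ for some }c\in C\}$. If $C_2$ has a minimum, it is $\min C$. Otherwise $C$ has no minimum, $C_1$ is the set of lower bounds of $C$, and $\max C_1=\inf C$.

At most one class is an initial segment. Each $z\in M$ is the infimum of at most two classes, the class of $z$ and at most one class omitting $z$. For suppose that $C\neq C'$ both have infimum $z$ and omit $z$, and take $x\in C$ and $x'\in C'$, say with $x<x'$. Since $x>\inf C'$, there is $x''\in C'$ with $x''<x<x'$, so $x\in C'$, a contradiction.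

Suppose that there are infinitely many infinite classes. Then there are infinitely many infima of infinite classes. The set $G$ of infima of all classes is definable, so some open interval $J\subseteq G$ contains two infima $z<z'$ of infinite classes. Let $C$ be an infinite class with $\inf C=z$. There are $x_1<x_2$ in $C$ with $z<x_1\le z'$: pick $c_1<c_2$ in $C\setminus\{z\}$; if $c_1\le z'$, take $c_1,c_2$; if $z'<c_1$, then some element of $C$ is smaller than $z'$ because $z'>\inf C$, so $z'\in C$ by convexity, and we take $z',c_1$.

Now $x_1\in J\subseteq G$, so $x_1=\inf C'$ for a class $C'$. As $\inf C=z\ne x_1$, we have $C'\ne C$ and hence $x_1\notin C'$. Since $x_2>\inf C'$, there is $x\in C'$ with $x_1<x<x_2$. Then $x\in C$ by convexity, a contradiction.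
\end{proof}

\subsection{Ordering the imaginaries}

A finite $A$-definable subset of $M$ consists of $A$-definable points, since the order enumerates it. We need the same for imaginaries, so we order them. An imaginary is a definable subset of some $M^r$. One would like to compare two such sets lexicographically, at the first $t\in M$ over which their slices differ. There may be no first such $t$, but by o-minimality the comparison is constant on an initial part of the set where the slices differ.

\begin{lemma}\label{lem:order}
Every sort of $M^{eq}$ carries a $0$-definable linear order. Hence $\mathrm{acl}(A)=\mathrm{dcl}(A)$ for every $A$.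
\end{lemma}

\begin{proof}
We define by recursion on $r$ a relation $\prec_r$ on the definable subsets of $M^r$. The set $M^0$ has one point, and $\prec_0$ consists of the single pair $\emptyset\prec_0M^0$. For $r\ge1$ put $B_t=\{x\in M^{r-1}:(t,x)\in B\}$ and $W_{BC}=\{t\in M:B_t\ne C_t\}$, and let $B\prec_rC$ if there is a \emph{witness} $w\in W_{BC}$ such that $B_t\prec_{r-1}C_t$ for all $t\in W_{BC}$ with $t\le w$. Unwinding the recursion, for all formulas $\psi,\chi$ without parameters the relation $\psi(M^r,u)\prec_r\chi(M^r,v)$ is $0$-definable in $(u,v)$. We show by induction on $r$ that $\prec_r$ is a strict linear order, and drop the subscripts. The case $r=0$ is immediate, and $\prec$ is irreflexive because $W_{BB}=\emptyset$.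

\emph{Totality.} Let $B\ne C$. Then $W_{BC}$ is nonempty and is the disjoint union of the definable sets $W^<=\{t:B_t\prec C_t\}$ and $W^>=\{t:C_t\prec B_t\}$. In an increasing sequence alternating between $W^<$ and $W^>$, the terms in $W^<$ lie in distinct components of $W^<$, so there is a longest such sequence $w_0<\dots<w_k$. Every $t\in W_{BC}$ with $t\le w_0$ lies on the same side as $w_0$, since otherwise the sequence could be prolonged. So $w_0$ witnesses $B\prec C$ or $C\prec B$.

\emph{Transitivity.} Let $w_1,w_2$ witness $B\prec C$ and $C\prec H$, and let $w=\min(w_1,w_2)$. For $t\le w$ we have $B_t\preceq C_t\preceq H_t$, and at $t=w$ one of the two inequalities is strict. So $w\in W_{BH}$, and $B_t\prec H_t$ for all $t\in W_{BH}$ with $t\le w$.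

The elements of a sort $M^r/\varepsilon$ form a $0$-definable family of subsets of $M^r$, which $\prec_r$ orders. A finite $A$-definable subset of a sort is enumerated by this order, so its elements are in $\mathrm{dcl}(A)$.
\end{proof}

\begin{corollary}\label{cor:finite}
Let $(Y_t)_{t\in D}$ be an $A$-definable family and let $\mathcal G$ be a finite set of members of the family that is invariant under $\mathrm{Aut}(M/A)$. Then every member of $\mathcal G$ is $A$-definable.
\end{corollary}

\begin{proof}
The code of a member of $\mathcal G$ has a finite orbit, so it lies in $\mathrm{acl}(A)=\mathrm{dcl}(A)$ by (S1). Apply (S3).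
\end{proof}

\subsection{Exchange and dimension}

In the exchange property we allow one of the two elements to be imaginary; this costs nothing and is what we need for codes.

\begin{lemma}\label{lem:exchange}
Let $a\in M$ and $b\in M^{eq}$. If $b\in\mathrm{dcl}(Aa)\setminus\mathrm{dcl}(A)$, then $a\in\mathrm{dcl}(Ab)$.
\end{lemma}

\begin{proof}
Let $b=f(a)$ with $f$ an $A$-definable partial function on $M$. Let $x\sim x'$ if $x=x'$ or $f$ is defined and constant on the closed interval between $x$ and $x'$. This is an $A$-definable equivalence relation with convex classes, and the class $C$ of $a$ is a component of $f^{-1}(b)$, hence $Ab$-definable. Suppose that $C$ is infinite. By Lemma~\ref{lem:convex} there are finitely many infinite classes. The group $\mathrm{Aut}(M/A)$ permutes them and preserves their order, so it maps $C$ to itself, and $C$ is $A$-definable by (S1). Then $b$, the value of $f$ on $C$, is in $\mathrm{dcl}(A)$, a contradiction. So $C$ is finite and $a\in\mathrm{acl}(Ab)=\mathrm{dcl}(Ab)$.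
\end{proof}

Thus $B\mapsto\mathrm{dcl}(AB)\cap M$ is a pregeometry on $M$, that is, a closure operator of finite character with the exchange property, and the usual theory of bases applies. A tuple $a_1,\dots,a_r$ from $M$ is \emph{independent over $A$} if $a_i\notin\mathrm{dcl}(Aa_1\dots a_{i-1})$ for all $i$; by exchange this does not depend on the enumeration. For a tuple $a$ from $M$, all maximal independent subtuples (\emph{bases of $a$ over $A$}) have the same length $\dim(a/A)$, and $a$ lies in the closure of each of them. If $A\subseteq A'$, then independence over $A'$ implies independence over $A$, so $\dim(a/A')\le\dim(a/A)$.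

\begin{lemma}\label{lem:ext}
Let $A\subseteq A'$ be small and let $a$ be a tuple from $M$. There is $a'$ with the same type over $A$ as $a$ and $\dim(a'/A')=\dim(a/A)$.
\end{lemma}

\begin{proof}
Let $a_1,\dots,a_r$ be a basis of $a$ over $A$. We find $a_1',\dots,a_r'$, independent over $A'$, such that $a_1'\dots a_i'$ and $a_1\dots a_i$ have the same type over $A$ for each $i$. Given $a'_1,\dots,a'_{i-1}$, take $\tau\in\mathrm{Aut}(M/A)$ with $\tau(a_l)=a'_l$ for $l<i$. Then $\tau(a_i)\notin\mathrm{dcl}(Aa'_1\dots a'_{i-1})=\mathrm{acl}(Aa'_1\dots a'_{i-1})$, so every formula in the type of $\tau(a_i)$ over $Aa'_1\dots a'_{i-1}$ has infinitely many solutions. This type together with the formulas $x\ne g$ for $g\in\mathrm{dcl}(A'a'_1\dots a'_{i-1})\cap M$ is finitely satisfiable and has a small set of parameters; let $a'_i$ realize it. Finally take $\sigma\in\mathrm{Aut}(M/A)$ with $\sigma(a_i)=a_i'$ for all $i$ and put $a'=\sigma(a)$. Then $r\le\dim(a'/A')\le\dim(a'/A)=r$.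
\end{proof}

For an $A$-definable set $D\subseteq M^N$ put $\dim D=\max\{\dim(a/A):a\in D\}$, and $\dim\emptyset=-\infty$. This does not depend on $A$. Indeed, let $D$ also be $B$-definable. By Lemma~\ref{lem:ext} the maximum over $A$ equals the maximum over $A\cup B$, because a tuple with the same type over $A$ as an element of $D$ lies in $D$; and the same holds with $B$ in place of $A$. Consequently $D_1\subseteq D_2$ implies $\dim D_1\le\dim D_2$.

For a finite product $E$ of sorts of $M^{eq}$, with $\pi:M^N\to E$ as in (S2), and a definable $D\subseteq E$, put
\[
\mathrm{Dim}\,D=\dim\pi^{-1}(D).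
\]
This function is monotone and bounded by $N$. It is only used to compare subsets of the same $E$.

\begin{lemma}[large fibers]\label{lem:fiber}
Let $D\subseteq E$ be $A$-definable and let $h$ be an $A$-definable map on $D$ with values in a finite product of sorts of $M^{eq}$. If $b\in h(D)$ and $\mathrm{Dim}\,h^{-1}(b)=\mathrm{Dim}\,D$, then $b\in\mathrm{dcl}(A)$.
\end{lemma}

\begin{proof}
The set $\pi^{-1}(h^{-1}(b))$ is nonempty and $Ab$-definable, so it contains a tuple $a$ with $\dim(a/Ab)=\mathrm{Dim}\,D=:r$. Since $a\in\pi^{-1}(D)$, we have $r\ge\dim(a/A)\ge\dim(a/Ab)=r$. A basis $a_1,\dots,a_r$ of $a$ over $Ab$ is independent over $A$ and has length $\dim(a/A)$, so it is a basis of $a$ over $A$. Hence $b=h(\pi(a))\in\mathrm{dcl}(Aa_1\dots a_r)$. If $b\in\mathrm{dcl}(Aa_1\dots a_i)$ with $i\ge1$, then Lemma~\ref{lem:exchange} over $Aa_1\dots a_{i-1}$, applied to each coordinate of $b$, gives $b\in\mathrm{dcl}(Aa_1\dots a_{i-1})$, because $a_i\notin\mathrm{dcl}(Aa_1\dots a_{i-1}b)$. After $r$ steps $b\in\mathrm{dcl}(A)$.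
\end{proof}

The last tool uses saturation only. A \emph{partial type over $A$} is a set of formulas with parameters from $A$.

\begin{lemma}\label{lem:compact}
Let $\Sigma(y)$ be a partial type over $A$ and let $h$ be an $A$-definable map whose domain $W$ is defined by a formula of $\Sigma$. If $h(y)\in\mathrm{dcl}(A)$ for all $y\models\Sigma$, then there is a finite conjunction $\sigma$ of formulas of $\Sigma$ such that $\{h(y):y\in W,\ y\models\sigma\}$ is finite. In particular $\{h(y):y\models\Sigma\}$ is finite.
\end{lemma}

\begin{proof}
Otherwise $\Sigma(y)\cup\{h(y)\ne g:g\in\mathrm{dcl}(A)\}$ is finitely satisfiable. Its set of parameters is small, so it is realized, against the hypothesis.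
\end{proof}

\section{Reduction to a finiteness statement}\label{sec:reduction}

Fix a reduct $T'$ of $T^{eq}$, the corresponding reduct $M'$ of $M^{eq}$, and a $T'$-formula $\phi(x,y)$ with $x$ ranging over $M^n$ and $y$ over a finite product $E$ of sorts of $T'$. Put $X_y=\phi(M^n,y)$.

\begin{proposition}\label{prop:goal}
Every $X_e$, $e\in E$, is visible.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:goal}]
For a $T'$-formula $\delta(x,x')$ with $x'$ a tuple of variables of the home sort, let $\theta_\delta(y)$ be $\exists x'\,\forall x\,(\phi(x,y)\leftrightarrow\delta(x,x'))$. By the proposition the set of all $\neg\theta_\delta(y)$ is not realized in $M'$. By saturation it is not finitely satisfiable, so $M'\models\forall y\,\bigvee_{i}\theta_{\delta_i}(y)$ for finitely many $\delta_i$. This sentence belongs to $T'$. Hence in every model of $T'$ each relation $\phi(x,e)$ on the home sort is definable with parameters from the home sort. As $T'$ and $\phi$ are arbitrary, $T$ is istem.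
\end{proof}

We write $\mathrm{tp}'(y/c)$ for the type of $y$ over $c$ in $M'$. It is also a partial type in $M^{eq}$. If $c$ is a tuple from $M$, a set defined by a formula of $\mathrm{tp}'(y/c)$ is visible and $c$-definable; we say that the set \emph{belongs to} the type. There are two ways to obtain visible sets.

\begin{lemma}\label{lem:visible}
Let $\psi(x,y)$ be a $T'$-formula with parameters $c$ from $M$, with $x$ ranging over $M^j$ and $y$ over $E$, and put $Y_y=\psi(M^j,y)$.
\begin{enumerate}
\item[(i)] If $W\subseteq E$ is visible and $\{Y_y:y\in W\}$ is finite, then $Y_y$ is visible for every $y\in W$.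
\item[(ii)] If $\mathrm{tp}'(y/c)=\mathrm{tp}'(y'/c)$ and $Y_y$ is visible, then $Y_{y'}$ is visible.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Choose a finite set $F\subseteq M^j$ that contains a point of the symmetric difference of any two distinct members of the family. Then $Y_y=\{x:\exists y'\in W\,(Y_{y'}\cap F=Y_y\cap F\wedge\psi(x,y'))\}$, and the condition $Y_{y'}\cap F=Y_y\cap F$ is a finite conjunction of formulas $\psi(f,y')$ and $\neg\psi(f,y')$ with $f\in F$.

(ii) If $Y_y=\delta(M^j,m)$ with $\delta$ a $T'$-formula and $m$ from $M$, then the formula $\exists x'\,\forall x\,(\psi(x,y)\leftrightarrow\delta(x,x'))$ over $c$ holds of $y$, hence of $y'$.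
\end{proof}

Fix $e\in E$ and let $p_0=\mathrm{tp}'(e/\emptyset)$. By Lemma~\ref{lem:visible}(ii) we may replace $e$ by any realization of $p_0$, and we use this freedom to place it in a visible set that is as small as possible. Let
\[
d=\min\{\mathrm{Dim}\,V: V\subseteq E\text{ is visible and contains a realization of }p_0\};
\]
the set $V=E$ is admitted, so the minimum exists. Choose $D$ attaining the minimum, defined in $M'$ over a finite tuple $c$ from $M$, choose a realization $e_1\in D$ of $p_0$, and let $p=\mathrm{tp}'(e_1/c)$. Then $p\supseteq p_0$ and $D$ belongs to $p$. The choice of $D$ is used only through the next lemma, which is the passage from (a) to (b) in Section~\ref{sec:idea}.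

\begin{lemma}\label{lem:bridge}
Let $B$ be small, let $W\subseteq D$ be $B$-definable and let $h$ be a $B$-definable map on $W$. Let $V\subseteq W$ be a visible set on which $h$ is constant, and let $y\in V$ realize $p$. Then $h(y)\in\mathrm{dcl}(B)$.
\end{lemma}

\begin{proof}
By the minimality of $d$ and monotonicity, $d\le\mathrm{Dim}\,V\le\mathrm{Dim}\,h^{-1}(h(y))\le\mathrm{Dim}\,W\le\mathrm{Dim}\,D=d$. Apply Lemma~\ref{lem:fiber}.
\end{proof}

For $0\le j\le n$ and $a\in M^{n-j}$ let $X_{y,a}=\{x\in M^j:\phi(a,x;y)\}$ be the slice of $X_y$ over $a$. Consider the statement
\begin{enumerate}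
\item[$(F_j)$] for every $a\in M^{n-j}$ the family $\{X_{y,a}:y\models p\}$ is finite.
\end{enumerate}
It holds for $j=0$, because $M^0$ has only two subsets. Saturation makes it uniform.

\begin{lemma}\label{lem:uniform}
If $(F_j)$ holds, there are a set $D_j\subseteq D$ belonging to $p$ and $K<\omega$ such that $|\{X_{y,a}:y\in D_j\}|\le K$ for all $a\in M^{n-j}$.
\end{lemma}

\begin{proof}
Otherwise, for every $W\subseteq D$ belonging to $p$ and every $K$ there are $a$ and $y_1,\dots,y_K\in W$ with pairwise distinct $X_{y_i,a}$. Then the conditions ``$y_i\models p$'' and ``$X_{y_i,a}\neq X_{y_l,a}$'' ($i\ne l$) in the variables $a,y_1,y_2,\dots$ are finitely satisfiable, and a realization contradicts $(F_j)$.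
\end{proof}

\begin{proposition}\label{prop:step}
For $0\le j<n$, $(F_j)$ implies $(F_{j+1})$.
\end{proposition}

Proposition~\ref{prop:step} implies Proposition~\ref{prop:goal}: by induction $(F_n)$ holds, so $\{X_y:y\in D_n\}$ is finite by Lemma~\ref{lem:uniform}, and $X_{e_1}$ and then $X_e$ are visible by Lemma~\ref{lem:visible}. We carry finiteness, and not only visibility, through the induction because the bound $K$ is what turns the next step into a problem on a line. The proof of Proposition~\ref{prop:step} occupies the next three sections.

\section{Unfolding the slices along a line}\label{sec:line}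

Assume $(F_j)$ with $j<n$, and take $D_j$ and $K$ from Lemma~\ref{lem:uniform}. Fix $a\in M^{n-j-1}$, and let $A$ be the set of entries of $c$ and $a$. We must show that $\{X_{y,a}:y\models p\}$ is finite.

\subsection{The ordered set $Z$}

The set $X_{y,a}\subseteq M^{j+1}$ is determined by the function $t\mapsto X_{y,at}$ on $M$, where $at$ is the tuple $a$ followed by $t$, and for $y\in D_j$ this function has at most $K$ possible values at each $t$. We let $Z$ be the set of all pairs $(t,X_{y,at})$ with $t\in M$ and $y\in D_j$, and replace $X_{y,a}$ by the graph of the function, a subset of $Z$. For $j=0$ this is the graph of the characteristic function of $X_{y,a}\subseteq M$, and $Z$ lies in two copies of $M$.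

Formally, on $M^{n-j-1}\times M\times E$ let $(a_1,t_1,y_1)\approx(a_2,t_2,y_2)$ if $a_1=a_2$, $t_1=t_2$ and $X_{y_1,a_1t_1}=X_{y_2,a_2t_2}$. This relation is $0$-definable in $M'$. By (S2) the quotient is a sort of $M^{eq}$; we add it to $M'$ together with the quotient map. Every formula of the expanded structure whose free variables lie in the old sorts is equivalent to a $T'$-formula, since a quantifier over classes can be replaced by a quantifier over representatives. So the visible subsets of the old sorts and the types $\mathrm{tp}'$ do not change, and we may now speak of visible subsets of the new sort. Write $\langle t,y\rangle$ for the class of $(a,t,y)$ and put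
\[
Z=\{\langle t,y\rangle:t\in M,\ y\in D_j\},\qquad \rho:Z\to M,\ \langle t,y\rangle\mapsto t,\qquad \Gamma_y=\{\langle t,y\rangle:t\in M\}\quad(y\in D_j).
\]
The set $Z$, the map $\rho$ and the relation $z\in\Gamma_y$ are definable in $M'$ over $A$. The fibers of $\rho$ have between $1$ and $K$ elements, and
\begin{equation}\label{eq:graph}
\Gamma_y=\Gamma_{y'}\iff X_{y,a}=X_{y',a}.
\end{equation}
The next lemma says that $Z$ can play the role of $M$, both as a source of parameters for the reduct and as an ordered set. The order on $Z$ is definable in $M^{eq}$; it need not be visible.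

\begin{lemma}\label{lem:Z}
\begin{enumerate}
\item[(i)] For every $z\in Z$ the set $\{z\}$ is visible. Hence every set definable in $M'$ with parameters from $M\cup Z$ is visible.
\item[(ii)] There are an $A$-definable strict linear order $\lhd$ on $Z$ and a partition of $Z$ into finitely many $A$-definable convex sets, called \emph{pieces}, such that $\rho$ maps each piece order-isomorphically onto a convex definable subset of $M$.
\item[(iii)] Every definable subset of $Z$ is a finite union of convex sets.
\item[(iv)] If $(B_s)$ is a definable family of convex subsets of $Z$, any two of which are equal or disjoint, then only finitely many distinct $B_s$ are infinite.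
\item[(v)] Let $Z_1,Z_2\subseteq Z$ be definable with $Z_1\lhd Z_2$ and $Z_1\cup Z_2$ convex. If $Z_1$ has no greatest and $Z_2$ no least element, then no piece meets both $Z_1$ and $Z_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $z=\langle t,y\rangle$ with $y\in D_j$. The family $\{X_{y',at}:y'\in D_j\}$ is finite, so $X_{y,at}$ is visible by Lemma~\ref{lem:visible}(i), and $z$ is the only element of the form $\langle t,y'\rangle$ with $X_{y',at}=X_{y,at}$.

(ii) The sort containing $Z$ has a $0$-definable order by Lemma~\ref{lem:order}. For $1\le r\le K$ let $M_r=\{t:|\rho^{-1}(t)|\ge r\}$, and for $t\in M_r$ let $g_r(t)$ be the $r$-th element of $\rho^{-1}(t)$. Then $Z$ is the disjoint union of the sets $g_r(M_r)$. For $z\in g_r(M_r)$ and $z'\in g_{r'}(M_{r'})$ let $z\lhd z'$ if $r<r'$, or $r=r'$ and $\rho(z)<\rho(z')$. The pieces are the sets $g_r(C)$ with $C$ a component of $M_r$.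

(iii) For a definable $X\subseteq Z$ and a piece $Q$, the set $\rho(X\cap Q)$ is a finite union of convex subsets of $M$. Their preimages in $Q$ are convex in $Q$, hence in $Z$.

(iv) Let $Q$ be a piece. The relation ``$w=w'$, or $w,w'$ lie in a common $B_s$'' is a definable equivalence relation on $Q$ with convex classes. Transport it by $\rho$ to the convex set $\rho(Q)$ and extend it by equality to $M$. By Lemma~\ref{lem:convex} it has finitely many infinite classes. Every infinite $B_s$ meets some piece in an infinite class, and distinct $B_s$ give disjoint classes.

(v) Suppose that a piece $Q$ meets both. The set $Q\cap(Z_1\cup Z_2)$ is convex, so Lemma~\ref{lem:cut}, applied to $\rho(Q\cap Z_1)$ and $\rho(Q\cap Z_2)$, shows that $Q\cap Z_1$ has a greatest element $g$ or $Q\cap Z_2$ has a least element. In the first case take $s\in Q\cap Z_2$. An element $u\in Z_1$ with $g\lhd u$ satisfies $g\lhd u\lhd s$, so $u\in Q$, against the choice of $g$; thus $g$ is the greatest element of $Z_1$, a contradiction. The second case is the first with the order reversed.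
\end{proof}

Part (v) is what remains of Lemma~\ref{lem:cut} in $Z$: a definable cut without an endpoint can occur, but only between pieces.

\subsection{Maximal alternation}

In Example~\ref{ex:free} the points $b_0,b_1,b_2$ cut out a visible set $U$ of parameters on which all $X_y$ have the same shape. That used the fact that all $X_y$ are intervals. In general we need a visible set of parameters on which the number of components is bounded, and a parameter attaining the bound.

For definable $X\subseteq Z$ let $\mathrm{alt}(X)$ be the largest $k$ such that there are $z_0\lhd\dots\lhd z_k$ alternating between $X$ and $Z\setminus X$. If $X$ is a union of $m$ convex sets, such a sequence has at most $m$ terms in $X$, so $\mathrm{alt}(X)$ is finite by Lemma~\ref{lem:Z}(iii). Moreover $\mathrm{alt}(\Gamma_y)$ is bounded for $y\in D_j$, since otherwise saturation would give $y\in D_j$ and an infinite sequence $z_0\lhd z_1\lhd\cdots$ alternating for $\Gamma_y$.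

\emph{Fix an arbitrary $y_0\models p$} and let $q=\mathrm{tp}'(y_0/ca)\supseteq p$. We pass from $p$ to $q$ because visibility of $X_{y,a}$ transfers between realizations of $q$ by Lemma~\ref{lem:visible}(ii). Let
\[
k=\max\{\mathrm{alt}(\Gamma_y):y\models q\}.
\]
The condition $\mathrm{alt}(\Gamma_y)>k$ is $A$-definable in $M^{eq}$, and no realization of $q$ satisfies it. By saturation of $M^{eq}$ there is a set $D'\subseteq D_j$ belonging to $q$ with $\mathrm{alt}(\Gamma_y)\le k$ for all $y\in D'$. So the bound holds on a visible set, although $\mathrm{alt}$ refers to $\lhd$. Choose $y_1\models q$ with $\mathrm{alt}(\Gamma_{y_1})=k$, witnessed by $b_0\lhd\dots\lhd b_k$, and put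
\[
U=\{y\in D': b_i\in\Gamma_y\Leftrightarrow b_i\in\Gamma_{y_1}\text{ for }0\le i\le k\},\qquad A'=A\cup\{b_0,\dots,b_k\}.
\]
For $0\le i<k$ let $J_i$ be the closed $\lhd$-interval from $b_i$ to $b_{i+1}$. The sets $U$ and $J_i$ are $A'$-definable, $U$ is visible by Lemma~\ref{lem:Z}(i), and $y_1\in U\subseteq D'\subseteq D_j\subseteq D$.

We shall argue with the sets $\Gamma_y$ and with their complements, as in the two cases of Proposition~\ref{prop:half}, so we isolate the properties that both families have.

\begin{definition}\label{def:upward}
An \emph{upward system} is a family $(Y_y)_{y\in U}$ of subsets of $Z$ together with linear orders $\le_i$ on $J_i$ for $i<k$ such that, with $U(z)=\{y\in U:z\in Y_y\}$ for $z\in Z$,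
\begin{enumerate}
\item[(U1)] the relation $z\in Y_y$ on $Z\times U$ is $A'$-definable and visible;
\item[(U2)] each $\le_i$ is the restriction of $\unlhd$ to $J_i$ or its reverse;
\item[(U3)] for all $y\in U$ and $i<k$, the set $J_i\cap Y_y$ is $\le_i$-upward closed, nonempty and different from $J_i$;
\item[(U4)] $U(z)=\emptyset$ or $U(z)=U$ for every $z\in Z\setminus\bigcup_{i<k}J_i$.
\end{enumerate}
\end{definition}

The sets $U(z)$ depend on the system. By (U1) the relation $U(z)\subseteq U(z')$ is visible and $A'$-definable, and by (U3)
\begin{equation}\label{eq:mono}
z\le_iz'\text{ in }J_i\ \Longrightarrow\ U(z)\subseteq U(z').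
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) -- (7.6,0);
\draw (7.95,0) -- (10.5,0);
\draw[line width=2.5pt] (2.4,0) -- (5.2,0);
\draw[line width=2.5pt] (7.95,0) -- (10.5,0);
\fill (2.4,0) circle (3pt);
\draw[fill=white] (5.2,0) circle (3pt);
\draw (1,-0.15) -- (1,0.15);
\draw (4,-0.15) -- (4,0.15);
\draw (6.5,-0.15) -- (6.5,0.15);
\draw (9.3,-0.15) -- (9.3,0.15);
\node[below] at (1,-0.15) {$b_0$};
\node[below] at (4,-0.15) {$b_1$};
\node[below] at (6.5,-0.15) {$b_2$};
\node[below] at (9.3,-0.15) {$b_3$};
\draw[->] (1.1,0.5) -- node[above] {$\le_0$} (3.9,0.5);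
\draw[<-] (4.1,0.5) -- node[above] {$\le_1$} (6.4,0.5);
\draw[->] (6.6,0.5) -- node[above] {$\le_2$} (9.2,0.5);
\end{tikzpicture}
\caption{The ordered set $Z$ and one set $\Gamma_y$ (thick), $y\in U$, for $k=3$. The set changes sides once in each interval $J_i$ between $b_i$ and $b_{i+1}$, and $\le_i$ points toward the endpoint of $J_i$ in $\Gamma_y$. The three kinds of change: in $J_0$ the thick part has a $\le_0$-least element, in $J_1$ the thin part has a $\le_1$-greatest element, and in $J_2$ neither exists and the change occurs between two pieces of $Z$.}
\label{fig:system}
\end{figure}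

\begin{lemma}\label{lem:systems}
For $i<k$ let $\le_i$ be the one of $\unlhd$ and its reverse on $J_i$ for which the endpoint of $J_i$ lying in $\Gamma_{y_1}$ is the largest element. Then $(\Gamma_y)_{y\in U}$ with the orders $\le_i$, and $(Z\setminus\Gamma_y)_{y\in U}$ with the reversed orders, are upward systems.
\end{lemma}

\begin{proof}
Conditions (U1) and (U2) hold by construction. Let $y\in U$. The sequence $b_0\lhd\dots\lhd b_k$ alternates for $\Gamma_y$, and no longer sequence does, since $y\in D'$. Hence every $z\lhd b_0$ lies on the same side of $\Gamma_y$ as $b_0$, and every $z\rhd b_k$ on the same side as $b_k$. These sides are the same for all $y\in U$, which gives (U4), also when $k=0$. Further, there are no $z\lhd z'$ in $J_i$ with $z$ on the side of $b_{i+1}$ and $z'$ on the side of $b_i$, for then $b_i\lhd z\lhd z'\lhd b_{i+1}$, and inserting $z,z'$ would give a longer alternating sequence. So the points of $J_i$ on the side of $b_i$ form an initial segment of $J_i$ and those on the side of $b_{i+1}$ form the complementary final segment; both are nonempty. This is (U3) for both families; see Figure~\ref{fig:system}.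
\end{proof}

\section{One endpoint at a time}\label{sec:endpoint}

Let $(Y_y)_{y\in U}$ be an upward system, and suppose that $J_i\cap Y_y$ has a least element $s$. We want a visible condition on $y'$ that holds for $y$ and forces $J_i\cap Y_{y'}=J_i\cap Y_y$. One half is $s\in Y_{y'}$. The other half should say that the points of $J_i$ just below $s$ are not in $Y_{y'}$. Since $J_i$ and $\le_i$ need not be visible, we use, as in Example~\ref{ex:free}, the points $z$ with $U(u)\subseteq U(z)\subsetneq U(s)$ for some fixed $u$ below $s$. This set may contain points of other intervals $J_m$. They are harmless unless they lie in $Y_y$, in which case $y$ itself fails the condition. So we discard all points that are certified to lie in $Y_y$ by finitely many points of $Y_y$. This removes $J_m\cap Y_y$ completely if it has a least element, and otherwise removes all of it above any prescribed point. If bad points survive every such removal, as in Example~\ref{ex:fixed}, they accumulate at the open end of one set $J_m\cap Y_y$, and Lemma~\ref{lem:Z}(iv) takes over.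

\begin{lemma}\label{lem:endpoint}
Let $(Y_y)_{y\in U}$, $(\le_m)_{m<k}$ be an upward system, let $y\in U$ and $i<k$, and suppose that $J_i\cap Y_y$ has a $\le_i$-least element $s$. Then at least one of the following holds:
\begin{enumerate}
\item[(a)] there is a visible $V\subseteq U$ with $y\in V$ and $J_i\cap Y_{y'}=J_i\cap Y_y$ for all $y'\in V$;
\item[(b)] $J_i\cap Y_y$ is $A'$-definable.
\end{enumerate}
\end{lemma}

\begin{proof}
For $m<k$ write $J_m^+=J_m\cap Y_y$ and $J_m^-=J_m\setminus Y_y$; both are nonempty, and $J_i^+=\{z\in J_i:z\ge_is\}$. Let $I$ be the set of $m<k$ such that $J_m^+$ has a $\le_m$-least element. Call a tuple $v=(v_m)_{m<k}$ \emph{admissible} if $v_m\in J_m^+$ for all $m$ and $v_m$ is the least element of $J_m^+$ for $m\in I$. For admissible $v$ and $u\in J_i^-$ put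
\[
P_v=\bigcup_{m<k}\{z\in Z:U(z)\supseteq U(v_m)\},\qquad
R(u,v)=\{z\in Z\setminus P_v: U(u)\subseteq U(z)\subsetneq U(s)\}.
\]
Both sets are visible by Lemma~\ref{lem:Z}(i), and $P_v\subseteq Y_y$ because $y\in U(v_m)$ for all $m$.

\medskip
\noindent\emph{Case 1: $R(u,v)\cap Y_y=\emptyset$ for some $u$ and $v$.} We show (a) for
\[
V=\{y'\in U:s\in Y_{y'},\ R(u,v)\cap Y_{y'}=\emptyset\},
\]
which is visible and contains $y$. Let $y'\in V$. Since $s\in Y_{y'}$, (U3) gives $J_i^+\subseteq Y_{y'}$. Let $z\in J_i^-$, and let $z_1\in J_i^-$ be the $\le_i$-larger of $z$ and $u$. Then $U(u)\subseteq U(z_1)\subseteq U(s)$ by \eqref{eq:mono}, and the second inclusion is strict because $y\in U(s)\setminus U(z_1)$. Also $z_1\notin P_v$, because $P_v\subseteq Y_y$. So $z_1\in R(u,v)$, hence $y'\notin U(z_1)\supseteq U(z)$, that is, $z\notin Y_{y'}$. Thus $J_i\cap Y_{y'}=J_i^+$.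

\medskip
\noindent\emph{Case 2: $R(u,v)\cap Y_y\ne\emptyset$ for all $u$ and $v$.} We show (b) in three steps.

\emph{Step 1: there is $m\notin I$ such that}
\begin{equation}\label{eq:accum}
\text{for all }u\in J_i^-,\ v'\in J_m^+\text{ there is }w\in J_m^+\text{ with }w<_mv'\text{ and }U(u)\subseteq U(w)\subsetneq U(s).
\end{equation}
Suppose not. For each $m\notin I$ choose a pair $(u_m,v_m)\in J_i^-\times J_m^+$ for which there is no such $w$, and complete the $v_m$ to an admissible tuple $v$. Let $u$ be the $\le_i$-largest of the $u_m$, or any element of $J_i^-$ if every $m<k$ is in $I$. Take $w\in R(u,v)\cap Y_y$. Since $y\in U(w)\subsetneq U(s)\subseteq U$, (U4) shows that $w\in J_m$ for some $m$, so $w\in J_m^+$. Since $w\notin P_v$, \eqref{eq:mono} excludes $v_m\le_mw$, so $w<_mv_m$; in particular $m\notin I$. Finally $U(u_m)\subseteq U(u)\subseteq U(w)\subsetneq U(s)$, against the choice of $(u_m,v_m)$.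

\emph{Step 2: an infinite convex set attached to $s$.} Fix $m$ as in Step~1. For $r\in J_i$ define
\[
B_r=\{w\in J_m: U(w)\subsetneq U(r),\text{ and }U(u)\subseteq U(w)\text{ for all }u\in J_i\text{ with }U(u)\subsetneq U(r)\}.
\]
These are the points of $J_m$ whose set of parameters fits into the step just below $U(r)$ in the chain $\{U(u):u\in J_i\}$. The definition does not mention $y$, so $(B_r)_{r\in J_i}$ is an $A'$-definable family. We claim that $B_s$ is infinite. Let $w_0$ be any $w$ provided by \eqref{eq:accum}, and let $w'\in J_m^+$ with $w'\le_mw_0$. Then $U(w')\subseteq U(w_0)\subsetneq U(s)$. If $u\in J_i$ and $U(u)\subsetneq U(s)$, then $u\in J_i^-$, since $u\ge_is$ would give $U(u)\supseteq U(s)$; and \eqref{eq:accum} with $v'=w'$ gives $w<_mw'$ with $U(u)\subseteq U(w)\subseteq U(w')$. So $B_s$ contains $\{w'\in J_m^+:w'\le_mw_0\}$, which is infinite because $J_m^+$ has no least element.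

\emph{Step 3: finitely many $B_r$ are infinite.} Each $B_r$ is convex: if $w_1\le_mw\le_mw_2$ with $w_1,w_2\in B_r$, then $U(w)\subseteq U(w_2)\subsetneq U(r)$ and $U(u)\subseteq U(w_1)\subseteq U(w)$ for the relevant $u$. If $U(r)=U(r')$, then $B_r=B_{r'}$. If $U(r')\subsetneq U(r)$, then $B_r\cap B_{r'}=\emptyset$, since a common element $w$ would satisfy $U(r')\subseteq U(w)\subsetneq U(r')$. As $\{U(r):r\in J_i\}$ is a chain by \eqref{eq:mono}, any two $B_r$ are equal or disjoint, and $B_r=B_{r'}\ne\emptyset$ implies $U(r)=U(r')$. By Lemma~\ref{lem:Z}(iv) only finitely many distinct $B_r$ are infinite.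

Put $S_r=\{z\in J_i:U(z)\supseteq U(r)\}$. A nonempty set $B_r$ determines $U(r)$ and hence $S_r$, so $\mathcal G=\{S_r:r\in J_i,\ B_r\text{ infinite}\}$ is finite. It is invariant under $\mathrm{Aut}(M/A')$, because the families $(B_r)$ and $(S_r)$ are $A'$-definable. By Corollary~\ref{cor:finite} its members are $A'$-definable, among them $S_s$. Finally $S_s=J_i^+$: the inclusion $\supseteq$ is \eqref{eq:mono}, and $U(z)\supseteq U(s)\ni y$ implies $z\in Y_y$.
\end{proof}

In Example~\ref{ex:fixed}, with $i=0$ and $m=1$, we have $B_r=\emptyset$ for $-1\le r<0$ and $B_r=(1,2]$ for $0\le r\le1$, and $\mathcal G$ consists of the single set $[0,1]$.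

\section{End of the inductive step}\label{sec:end}

We first convert alternative (a) into (b), for all intervals $J_i$ at once.

\begin{lemma}\label{lem:Adef}
For every $y\in U$ with $y\models q$, the set $\Gamma_y$ is $A'$-definable.
\end{lemma}

\begin{proof}
Let $\le_i$ be the orders of Lemma~\ref{lem:systems}, and write $J_i^+(y')=J_i\cap\Gamma_{y'}$ and $J_i^-(y')=J_i\setminus\Gamma_{y'}$ for $y'\in U$. By (U4), a point $z\notin\bigcup_iJ_i$ lies in $\Gamma_y$ if and only if it lies in $\Gamma_{y'}$ for all $y'\in U$, so $\Gamma_y\setminus\bigcup_iJ_i$ is $A'$-definable. It remains to show that each $J_i^+(y)$ is $A'$-definable.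

Suppose first that $J_i^+(y)$ has no $\le_i$-least and $J_i^-(y)$ no $\le_i$-greatest element. By Lemma~\ref{lem:Z}(v), applied to these two sets in the order in which they occur in $Z$, no piece meets both. So $J_i^+(y)$ is the intersection of $J_i$ with a union of pieces, and it is $A'$-definable.

If $J_i^+(y)$ has a $\le_i$-least element, apply Lemma~\ref{lem:endpoint} to the system $(\Gamma_{y'})$. If $J_i^-(y)$ has a $\le_i$-greatest element, this is a least element for the reversed order, and we apply Lemma~\ref{lem:endpoint} to the system $(Z\setminus\Gamma_{y'})$. Since $J_i^+(\cdot)$ and $J_i^-(\cdot)$ are complements in the $A'$-definable set $J_i$, in both cases $J_i^+(y)$ is $A'$-definable, or there is a visible $V_i\subseteq U$ containing $y$ with $J_i^+(y')=J_i^+(y)$ for all $y'\in V_i$. In the latter case apply Lemma~\ref{lem:bridge} with $B=A'$, $W=U$, $V=V_i$ and $h(y')=\ulcorner J_i^+(y')\urcorner$; this is allowed since $y\models q\supseteq p$. It gives $\ulcorner J_i^+(y)\urcorner\in\mathrm{dcl}(A')$, so $J_i^+(y)$ is $A'$-definable by (S3).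
\end{proof}

The set $A'$ depends on $y_0$, through $q$ and $y_1$, and $y_0$ need not lie in $U$. To reach a conclusion for $y_0$ over the set $A$ we go to the reduct and back.

\begin{proof}[Proof of Proposition~\ref{prop:step}]
\emph{$X_{y_1,a}$ is visible.} Apply Lemma~\ref{lem:compact} over $A'$ to $\Sigma=q\cup\{y\in U\}$ and the map $y\mapsto\ulcorner\Gamma_y\urcorner$ on $D_j$. Its hypothesis holds by Lemma~\ref{lem:Adef} and (S3). So there is a set $D''$ belonging to $q$ such that $\{\Gamma_y:y\in U\cap D''\}$ is finite; by \eqref{eq:graph}, so is $\{X_{y,a}:y\in U\cap D''\}$. The set $U\cap D''$ is visible and contains $y_1$, and Lemma~\ref{lem:visible}(i) applies.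

\emph{$X_{y_0,a}$ is visible.} Both $y_0$ and $y_1$ realize $q$, a complete type of $M'$ over $ca$, so this follows from Lemma~\ref{lem:visible}(ii).

\emph{The code of $X_{y_0,a}$ is in $\mathrm{dcl}(A)$.} Let $h(y)=\ulcorner X_{y,a}\urcorner$ for $y\in D$, an $A$-definable map. The set $V=\{y\in D:X_{y,a}=X_{y_0,a}\}$ is visible by the previous step, it contains $y_0\models p$, and $h$ is constant on it. Lemma~\ref{lem:bridge} with $B=A$ and $W=D$ gives $h(y_0)\in\mathrm{dcl}(A)$.

\emph{Finiteness.} The realization $y_0$ of $p$ was arbitrary, and $A$ and $h$ do not depend on it. By Lemma~\ref{lem:compact} with $\Sigma=p$, the set $\{h(y):y\models p\}$ is finite, and so is $\{X_{y,a}:y\models p\}$. As $a\in M^{n-j-1}$ was arbitrary, $(F_{j+1})$ holds.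
\end{proof}

This completes the proof of Proposition~\ref{prop:goal} and of Theorem~\ref{thm:A}.

\begin{remark}\label{rem:uses}
Theorem~\ref{thm:PS} is used once, to pass to a saturated model. Lemma~\ref{lem:order} and the bound on $\mathrm{alt}$ use only that definable subsets of this model are finite unions of convex sets. The existence of endpoints enters through Lemma~\ref{lem:cut}, in two ways: it confines cuts without endpoints to the boundaries between pieces (Lemma~\ref{lem:Z}(v)), and it yields Lemma~\ref{lem:convex}, on which the dimension theory and Case~2 of Lemma~\ref{lem:endpoint} rest.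
\end{remark}

\section{Ordered fields: definable completeness is necessary}\label{sec:fields}

In this section $M$ is an arbitrary expansion of an ordered field $K$; no saturation is assumed. The proof of Theorem~\ref{thm:B}(1) imitates Example~\ref{ex:cuts}(ii). There the automorphism came from a back-and-forth argument, which is not available for a general $K$. Instead we close the family of cuts under increasing affine maps. An increasing piecewise affine bijection of $K$ then acts on the family, because a cut without endpoint is never located at a breakpoint, so that the map moves it as a single affine map would.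

Call an initial segment $C$ of $K$ with $\emptyset\neq C\ne K$ a \emph{gap} if $C$ has no maximum and $K\setminus C$ has no minimum. If $C$ is a gap, $u>0$ and $v\in K$, then $uC+v$ is a gap, since $x\mapsto ux+v$ is an order automorphism of $K$.

\begin{lemma}\label{lem:pl}
Let $\tau:K\to K$ be an increasing bijection, and let $\gamma_1<\dots<\gamma_l$ in $K$ be such that $\tau$ is affine on each of the intervals $(-\infty,\gamma_1),(\gamma_1,\gamma_2),\dots,(\gamma_l,+\infty)$. Then for every gap $X$ there are $u'>0$ and $v'$ in $K$ with $\tau(X)=u'X+v'$.
\end{lemma}

\begin{proof}
Since $X$ is an initial segment, one of the intervals, say $(\lambda,\mu)$, has $\lambda\in X$ or $\lambda=-\infty$, and $\mu\notin X$ or $\mu=+\infty$. Then $X<\mu$, and since $X$ is nonempty without maximum, every element of $X$ lies below an element of $X$ larger than $\lambda$. So $X\cap(\lambda,\mu)$ is cofinal in $X$. On $(\lambda,\mu)$ we have $\tau(x)=u'x+v'$ with $u'>0$. The sets $\tau(X)$ and $u'X+v'$ are initial segments of $K$, and $\tau(X\cap(\lambda,\mu))$ is cofinal in both, so they are equal.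
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Suppose that $M$ is not definably complete. Let $B\subseteq K$ be definable with parameters, nonempty, bounded above and without supremum, and let $C=\{x:x\le b\text{ for some }b\in B\}$. Then $C$ is a gap. It is a nonempty initial segment, and it omits $r+1$ for any upper bound $r$ of $B$. The set $B$ has no maximum and is cofinal in $C$, so $C$ has no maximum and contains no upper bound of $B$. Every element of $K\setminus C$ is an upper bound of $B$. So $K\setminus C$ is the set of upper bounds of $B$, and it has no minimum because $B$ has no supremum.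

Write $C=C_{d_0}$, where $C_d=\varphi(K,d)$ for a formula $\varphi$ without parameters. The set $P=\{d:C_d\text{ is a gap}\}$ is $0$-definable. Let
\[
\mathcal F=\{uC_d+v:u,v\in K,\ u>0,\ d\in P\}.
\]
Call a triple $(u,v,d)$ \emph{good} if $u>0$ and $d\in P$. Let $E$ be the imaginary sort of triples $(u,v,d)$ modulo the $0$-definable equivalence relation that identifies two good triples if they give the same set $uC_d+v$ and collects all other triples in one additional class $e_*$. Let $R(x,e)$ hold if $e$ is the class of a good triple $(u,v,d)$ with $x\in uC_d+v$, and write $X_e=R(K,e)$. Then $e\mapsto X_e$ is a bijection from $E\setminus\{e_*\}$ onto $\mathcal F$, and $X_{e_*}=\emptyset$. The structure $(K,E;R)$ is a reduct of $M^{eq}$, and $C=X_e$ for the class $e$ of $(1,0,d_0)$. We show that $C$ is not definable in $(K,E;R)$ over any finite set $s\subseteq K$.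

Since $C$ has no maximum, there are $\alpha_0<\alpha$ in $C$ with $\alpha_0$ larger than every element of $s\cap C$. Since $K\setminus C$ has no minimum, there are $\beta<\beta_0$ in $K\setminus C$ with $\beta_0$ smaller than every element of $s\setminus C$. Then $\alpha_0<\alpha<\beta<\beta_0$, and $[\alpha_0,\beta_0]$ is disjoint from $s$. Let $\sigma:K\to K$ be the identity outside $[\alpha_0,\beta_0]$ and
\[
\sigma(x)=\alpha_0+\frac{\beta-\alpha_0}{\alpha-\alpha_0}(x-\alpha_0)\ \text{ on }[\alpha_0,\alpha],\qquad
\sigma(x)=\beta_0-\frac{\beta_0-\beta}{\beta_0-\alpha}(\beta_0-x)\ \text{ on }[\alpha,\beta_0].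
\]
This is where division in $K$ is used. The map $\sigma$ is an increasing bijection that fixes $s$ pointwise and sends $\alpha$ to $\beta$. Lemma~\ref{lem:pl} applies to $\sigma$ with breakpoints $\alpha_0,\alpha,\beta_0$ and to $\sigma^{-1}$ with breakpoints $\alpha_0,\beta,\beta_0$. As $\mathcal F$ consists of gaps and is closed under $X\mapsto u'X+v'$ for $u'>0$, both maps send $\mathcal F$ into $\mathcal F$, so $\sigma$ permutes $\mathcal F$. Extend $\sigma$ to $E$ by $\sigma(e_*)=e_*$ and $X_{\sigma(e')}=\sigma(X_{e'})$ for $e'\neq e_*$. This is an automorphism of $(K,E;R)$ fixing $s$ pointwise, and $\sigma(C)\ne C$ because $\alpha\in C$ and $\sigma(\alpha)=\beta\notin C$. So $C$ is not definable over $s$. Thus the home sort is not stably embedded in this reduct, and $\mathrm{Th}(M)$ is not istem.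
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
If $M$ is o-minimal, then $\mathrm{Th}(M)$ is istem by Theorem~\ref{thm:A}. Conversely, let $M$ be weakly o-minimal with $\mathrm{Th}(M)$ istem. By (1), $M$ is definably complete, and via $x\mapsto-x$ every nonempty definable set that is bounded below has an infimum. Let $B\subseteq K$ be definable with parameters. It has finitely many maximal convex subsets, and each of them is definable: the one containing $b$ consists of those $x$ for which the closed interval between $b$ and $x$ lies in $B$. Such a set $C$ has an infimum $\lambda$ and a supremum $\mu$ in $K\cup\{\pm\infty\}$, and it consists of the open interval $(\lambda,\mu)$ together with those of $\lambda,\mu$ that belong to $C$. Hence $B$ is a finite union of points and open intervals, and $M$ is o-minimal.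
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Michael Benedikt and Ehud Hrushovski, \emph{Model Equivalences}, arXiv:2406.15235 (2024).

\bibitem{KPS}
Knight, Pillay and Steinhorn, \emph{Definable sets in ordered structures II}, Trans. AMS 295 (1986).

\bibitem{PS}
Pillay and Steinhorn, \emph{Definable sets in ordered structures III}, Trans. AMS 309 (1988).

\end{thebibliography}
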